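# A graph whose fractional eternal domination number is irrational

## 1. Defenders with finitely many positions

All graphs are finite and simple. For a vertex $v$ of a graph, $N(v)$ is the set of its neighbors and $N[v]=N(v)\cup\{v\}$ its closed neighborhood. For a set $S$ of vertices and a function $w$ on the vertices, write
$$N[S]=\bigcup_{x\in S}N[x],\qquad w(S)=\sum_{x\in S}w(x).$$

**Definition (f.d.-function).** A fractional dominating function, or f.d.-function, on $G$ is a function $w\colon V(G)\to\mathbb R_{\ge0}$ with $w(N[v])\ge1$ for every vertex $v$. Its total weight is $w(V(G))$.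

For example, on the 4-cycle $C_4$ the constant function $\frac13$ is an f.d.-function of total weight $\frac43$. No f.d.-function on $C_4$ is lighter: adding the four inequalities $w(N[v])\ge1$ counts every vertex three times, so $3\,w(V)\ge4$.

**Definition (the game).** The defender first chooses an f.d.-function $w_1$. In round $i\ge1$ the attacker names a vertex $v_i$. The defender then moves weight along edges, in a single step: he chooses amounts $\mu(u,x)\ge0$ for ordered pairs with $ux\in E(G)$, with $\sum_{x\in N(u)}\mu(u,x)\le w_i(u)$ for each $u$, and gets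
$$w_{i+1}(u)=w_i(u)-\sum_{x\in N(u)}\mu(u,x)+\sum_{x\in N(u)}\mu(x,u).$$
The new function must be an f.d.-function with $w_{i+1}(v_i)\ge1$. The defender wins if he can respond in this way to every infinite sequence of attacks. The fractional eternal domination number $\gamma_f^\infty(G)$ is the infimum of the total weights of initial f.d.-functions $w_1$ from which the defender has a winning strategy.

Moves preserve total weight. We ask: is $\gamma_f^\infty(G)$ rational for every graph $G$? The problem comes from Fnu Devvrit, Aaron Krim-Yee, Nithish Kumar, Gary MacGillivray, Ben Seamone, Virgélot Virgile, AnQi Xu, "Fractional eternal domination: securely distributing resources across a network", arXiv:2304.11795 (2023).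

It is convenient to let weight also stay in place. Put $\mu(u,u)=w(u)-\sum_{x\in N(u)}\mu(u,x)$. Then a move $w\to w'$ is legal exactly when there are parcels $\mu(u,x)\ge0$, for $x\in N[u]$, with
$$\sum_{x}\mu(u,x)=w(u),\qquad \sum_u\mu(u,x)=w'(x).\tag{1}$$
So weight is cut into parcels, and each parcel stays or crosses one edge. Weight that starts in $S$ ends in $N[S]$, and weight that ends in $S$ started in $N[S]$. Hence every legal move satisfies, for all $S$,
$$w(S)\le w'(N[S]),\qquad w'(S)\le w(N[S]).\tag{2}$$
We call $w'$ a legal answer to the attack $v$ at $w$ if $w\to w'$ is a legal move, $w'$ is an f.d.-function and $w'(v)\ge1$.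

**Example 1 (complete graphs).** On $K_n$ one unit on a single vertex is an f.d.-function, and the unit can move to any attacked vertex. Every f.d.-function has weight at least $1$. So $\gamma_f^\infty(K_n)=1$.

**Example 2 (stars).** Let $p$ be the center of a star with $n\ge2$ leaves. After an attack on a leaf $s$ we have $w(s)\ge1$. A second leaf $s'$ has $N[s']=\{s',p\}$, which does not contain $s$, so $w(V)\ge2$. Weight $2$ suffices: keep one unit on $p$ and a second unit, the *joker*, on any vertex $y$. If $x$ is attacked, the unit on $p$ goes to $x$ and the joker goes from $y$ to $p$. The result has the same form, with joker on $x$, and it is an f.d.-function because $p$ carries at least $1$. So the value is $2$.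

In both examples the defender wins optimally while visiting only finitely many positions. In that case rationality is easy. We recall the textbook fact behind it: a linear program in nonnegative variables that is feasible and whose objective is bounded on the feasible set has an optimal solution, and one of its optimal solutions is a basic one. If the data are rational, Cramer's rule shows that a basic solution is rational. So the optimal value is rational.

**Proposition 1.** Let $K$ be a graph, and let $\mathcal Q$ be a nonempty finite set of weight functions on $V(K)$ of total weight $\gamma_f^\infty(K)$ such that for each $w\in\mathcal Q$ and each $v\in V(K)$ some $w'\in\mathcal Q$ is a legal answer to $v$ at $w$. Then $\gamma_f^\infty(K)$ is rational.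

**Proof.** For each pair $(w,v)$ choose a legal answer $\delta(w,v)\in\mathcal Q$, and let $\mathcal Q_0=\delta(\mathcal Q\times V(K))$. We pass to $\mathcal Q_0$ because a member of $\mathcal Q$ need not be an f.d.-function, while every legal answer is one. The set $\mathcal Q_0$ is nonempty and finite, and $\delta$ maps $\mathcal Q_0\times V(K)$ into $\mathcal Q_0$.

Now keep the names of the positions and the map $\delta$, and forget the actual weights. Consider the linear program whose unknowns are a number $t\ge0$, a function $z_q\colon V(K)\to\mathbb R_{\ge0}$ for each $q\in\mathcal Q_0$, and, for each $(q,v)\in\mathcal Q_0\times V(K)$, parcels that realize a legal move $z_q\to z_{\delta(q,v)}$ as in (1). It requires that each $z_q$ is an f.d.-function of total weight $t$ and that $z_{\delta(q,v)}(v)\ge1$. It minimizes $t$. Only the index set $\mathcal Q_0$ and the map $\delta$ enter, so all coefficients are rational.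

The program is feasible: take $z_q=q$ and $t=\gamma_f^\infty(K)$. Since $t\ge0$, it has an optimum $t_0$. This $t_0$ is rational, and $t_0\le\gamma_f^\infty(K)$. Conversely, from any feasible solution the defender wins with weight $t$: he starts at some $z_q$ and answers each attack by following $\delta$. So $t_0\ge\gamma_f^\infty(K)$. Thus $\gamma_f^\infty(K)=t_0\in\mathbb Q$. $\square$

What changes in general? A winning strategy may depend on the whole history of attacks, and it may visit infinitely many positions. Then the program above has infinitely many unknowns, and the rationality of its value is no longer automatic.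

## 2. Finitely many rounds, and a limit of rational numbers

The sensible next attempt is to cut the game off after $N$ rounds, so that linear programming applies again, and then to let $N\to\infty$.

**Proposition 2.** For a graph $K$ let $\gamma_N$ be the least total weight with which the defender can survive $N$ rounds. Then $\gamma_N\in\mathbb Q$, $\gamma_f^\infty(K)=\lim_N\gamma_N$, and the infimum that defines $\gamma_f^\infty(K)$ is a minimum.

**Proof.** First we write $\gamma_N$ as a linear program. The unknowns are an f.d.-function $w_\sigma$ for each word $\sigma$ of at most $N$ attacks, which is the position after the attacks $\sigma$, and parcels for each transition $w_\sigma\to w_{\sigma v}$. The constraints are the domination inequalities, the parcel equations (1) and $w_{\sigma v}(v)\ge1$. The objective is the total weight of the initial function $w_\emptyset$. A feasible solution is the same thing as a strategy that survives $N$ rounds. The data are rational. The program is feasible, with all $w_\sigma\equiv1$ and nothing moving, and it is bounded below by $0$. So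 an optimum exists, $\gamma_N\in\mathbb Q$, and $\gamma_N\le|V(K)|$.

Surviving $N+1$ rounds includes surviving $N$ rounds, so $\gamma_N$ is non-decreasing. A winning strategy of weight $t$ survives $N$ rounds, so $\gamma_N\le t$. Taking the infimum over $t$ gives $\gamma_N\le\gamma_f^\infty(K)$.

It remains to pass to the limit. For each $N$ take an optimal solution. All its weights and parcels lie in $[0,|V(K)|]$. There are countably many words, and a fixed word $\sigma$ has a function $w_\sigma$ in the $N$-th solution as soon as $N\ge|\sigma|$. By a diagonal argument there is a subsequence along which all $w_\sigma$ and all parcels converge. All conditions are closed (linear equations and weak inequalities), so they hold for the limits, and the total weight of the limits is $\lim_N\gamma_N$. The rule "after the attacks $\sigma$, hold $w_\sigma$" is therefore a winning strategy of weight $\lim_N\gamma_N$. Hence $\gamma_f^\infty(K)\le\lim_N\gamma_N$. So equality holds, and the infimum is attained. $\square$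

This is where the approach stops. The values $\gamma_N$ are rational, but a limit of rational numbers can be irrational, and nothing in the proof controls denominators. The proof does tell us where to look for a negative answer: we want a graph in which longer and longer attacks impose rational inequalities that accumulate at an irrational one.

## 3. Fibonacci constraints on two parameters

Throughout, $\varphi=\frac{1+\sqrt5}2$, so that
$$\varphi^2=\varphi+1,\qquad \varphi^{-1}=\varphi-1,\qquad \varphi^3=2\varphi+1,\qquad 2\varphi+7=8+\sqrt5 .$$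

Here is a model of what we want. Suppose a position is described by two numbers $f,g$, which must stay at most $1$, and the attacker can force as often as he likes the change
$$(f,g)\longmapsto(g,\;f+g-2\varepsilon).$$
Put $x=f-2\varepsilon$, $y=g-2\varepsilon$. Then the change is $(x,y)\mapsto(y,x+y)$, the Fibonacci rule. With $F_0=0$, $F_1=1$, the first coordinate after $n\ge1$ steps is $F_{n-1}x+F_ny$. So surviving $n$ steps requires the inequality
$$F_{n-1}(f-2\varepsilon)+F_n(g-2\varepsilon)\le1-2\varepsilon,\tag{3}$$
which has rational coefficients. Divide by $F_{n-1}$ and let $n\to\infty$. As $F_n/F_{n-1}\to\varphi$, what remains is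
$$f+\varphi g\le2(1+\varphi)\varepsilon=2\varphi^2\varepsilon.\tag{4}$$
So unlimited play produces an irrational slope.

By itself, however, this does not give an irrational value. Inequality (4) is homogeneous in $(f,g,\varepsilon)$ and is satisfied by $f=g=\varepsilon=0$. It gives no lower bound on $\varepsilon$. We need a second kind of attack that ties $f$ to a fixed positive number, so that an inequality with a constant term meets (4). We want a graph in which both kinds of attack are available at any time. If the minimum weight is $6+\varepsilon$, then $\varepsilon$ will be determined by the interplay of the two.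

## 4. The 28-vertex graph

Indices $j$ are in $\mathbb Z_3$. The vertices are $v_j,u_j,s_j,s'_j,h_j$ and $a_j,d_j,o_j$ for $j\in\mathbb Z_3$, together with $c,p,s_*,s'_*$. The count is $15+9+4=28$. Let
$$Z=\{a_j,d_j,o_j:j\in\mathbb Z_3\}\cup\{c\}.$$
The edges of $G$ are the following.

* $Z$ is a clique.
* $v_j\sim u_j$, and each of $s_j,s'_j$ is adjacent exactly to $v_j,u_j$.
* $h_j$ is adjacent exactly to $v_j,d_j$.
* $v_j\sim a_{j-1},a_{j+1},d_{j+1},o_j$.
* $u_j\sim a_{j-1},d_{j-1},c,o_0,o_1,o_2$.
* $p\sim s_*,s'_*,c$ and all $a_i,d_i$; and $s_*,s'_*$ are adjacent only to $p$.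

The graph is connected: each $v_j,u_j$ and $p$ has a neighbor in the clique $Z$, and each of $s_j,s_j',h_j,s_*,s_*'$ is adjacent to one of these. Put
$$C_j=\{v_j,u_j,s_j,s'_j\},\qquad C_*=\{p,s_*,s'_*\},\qquad H=Z\cup\{h_0,h_1,h_2\}.$$
These five sets partition $V(G)$. The sets through which weight passes between them are
$$\begin{aligned}A_j&=N(v_j)\cap H=\{a_{j-1},a_{j+1},d_{j+1},o_j,h_j\},\\ B_j&=N(u_j)\cap H=\{a_{j-1},d_{j-1},c,o_0,o_1,o_2\},\\ P&=N(p)\cap H=\{a_i,d_i:i\in\mathbb Z_3\}\cup\{c\}.\end{aligned}\tag{5}$$
Keep this table on the board: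

| $j$ | $A_j$ | $B_j$ |
|---|---|---|
| $0$ | $a_2,a_1,d_1,o_0,h_0$ | $a_2,d_2,c,o_0,o_1,o_2$ |
| $1$ | $a_0,a_2,d_2,o_1,h_1$ | $a_0,d_0,c,o_0,o_1,o_2$ |
| $2$ | $a_1,a_0,d_0,o_2,h_2$ | $a_1,d_1,c,o_0,o_1,o_2$ |

Each of the four sets $C_k$ behaves like the star of Example 2. It always contains weight at least $1$, and right after an attack on $s_k$ it contains at least $2$. So an attack on a new $s_k$ makes the defender bring about one unit from $H$ into $C_k$, while about one unit is released elsewhere. The unit that enters must pass through $A_k$ (to $v_k$) or $B_k$ (to $u_k$). The parameter $f$ will be the amount by which $v_j$ falls short of $1$ after an attack on $s_j$. The vertex $h_j$ makes this shortage cost something at once, since $d_j$ and $h_j$ must then carry weight $f$. The set $B_j$ gives the position its memory: one round later the shortage $f$ reappears as weight on $B_j$. The sets $C_0,C_1,C_2$ form the ring on which the Fibonacci rule runs, and $C_*$ supplies the second kind of attack.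

## 5. The lower bound from ring attacks and one attack on $s_*$

**Proposition 3.** If the defender wins on $G$ with total weight $6+\varepsilon$, where $\varepsilon\in\mathbb R$, then $\varepsilon\ge\dfrac2{2\varphi+7}$. Hence $\gamma_f^\infty(G)\ge6+\dfrac{2}{2\varphi+7}$.

Fix such an $\varepsilon$ and put $t=6+\varepsilon$. Call an f.d.-function of weight $t$ *winning* if the defender wins from it. From a winning function every attack can be answered by a winning function, namely by the next position of a winning strategy.

**Definition.** For $i\in\{0,1,2,*\}$, an $i$-state is a winning $w$ with $w(s_i)\ge1$. A ring state is a $j$-state with $j\in\mathbb Z_3$.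

Attacking $s_i$ forces an $i$-state.

**Step 1: how much weight is left for $H$.** Every f.d.-function has $w(C_k)\ge w(N[s_k])\ge1$ for all $k\in\{0,1,2,*\}$, since $N[s_k]\subseteq C_k$. An $i$-state has $w(C_i)\ge2$, because $w(s_i)\ge1$ and $N[s'_i]\subseteq C_i\setminus\{s_i\}$. For an $i$-state we measure the excess over these bounds:
$$r_i=w(C_i)-2,\qquad r_k=w(C_k)-1\ \ (k\ne i),\qquad r=\sum_{k\in\{0,1,2,*\}}r_k .$$
All $r_k$ are $\ge0$. The four sets $C_k$ carry $2+1+1+1+r$ together, so
$$w(H)=1+\varepsilon-r.\tag{6}$$

**Step 2: five facts about one change of state.** Let $w$ be an $i$-state and let $w'$ be a $k$-state that answers the attack $s_k$, with $k\ne i$. Let $r'_\cdot$ refer to $w'$. Each fact is an instance of (2). We use that for $k\in\mathbb Z_3$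
$$N[\{s_k,v_k\}]=C_k\cup A_k,\qquad N[\{s_k,s'_k,u_k\}]=C_k\cup B_k,\qquad N[C_k]=C_k\cup A_k\cup B_k,$$
and that $N[C_*]=C_*\cup P$. Note also that $w(C_k)=1+r_k$ and $w'(C_i)=1+r'_i$, because $k\ne i$.

**(a)** If $k\in\mathbb Z_3$, then $w'(v_k)\le w(A_k)+r_k$. Indeed
$$1+w'(v_k)\le w'(\{s_k,v_k\})\le w(C_k\cup A_k)=1+r_k+w(A_k).$$

**(b)** If $k\in\mathbb Z_3$, then $w'(v_k)\ge1-w(B_k)-r_k$. Indeed $w'(\{s_k,s'_k,u_k\})\le w(C_k\cup B_k)=1+r_k+w(B_k)$, and $w'(s_k)\ge1$, so $w'(s'_k)+w'(u_k)\le r_k+w(B_k)$. Domination of $s'_k$ gives $w'(s'_k)+w'(u_k)+w'(v_k)\ge1$. Subtract.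

**(c)** If $k\in\mathbb Z_3$, then $w(a_k)\le\varepsilon$. If $k=*$, then $w(o_0)+w(o_1)+w(o_2)\le\varepsilon$. To see this, start from $2\le w'(C_k)\le w(N[C_k])$. For $k\in\mathbb Z_3$ it reads $2\le1+r_k+w(A_k\cup B_k)$, so $w(A_k\cup B_k)\ge1-r_k$. Now $a_k\in H$ does not lie in $A_k\cup B_k$, so by (6)
$$w(a_k)\le w(H)-w(A_k\cup B_k)\le\varepsilon-r+r_k\le\varepsilon.$$
For $k=*$ it gives $w(P)\ge1-r_*$. The three vertices $o_0,o_1,o_2$ lie in $H\setminus P$, so their weight is at most $\varepsilon-r+r_*\le\varepsilon$.

**(d)** If $i\in\mathbb Z_3$, then $w'(A_i)\ge w(v_i)-r'_i$. Indeed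
$$1+w(v_i)\le w(\{s_i,v_i\})\le w'(C_i\cup A_i)=1+r'_i+w'(A_i).$$

**(e)** If $i\in\mathbb Z_3$, then $w'(B_i)\ge1-w(v_i)-r'_i$. Indeed $w(s_i)\ge1$, and $w(s'_i)+w(u_i)\ge1-w(v_i)$ by domination of $s'_i$. So
$$1+(1-w(v_i))\le w(\{s_i,s'_i,u_i\})\le w'(C_i\cup B_i)=1+r'_i+w'(B_i).$$

The conclusions of (c) mention only $w$. They hold for every $i$-state and every $k\ne i$, because $s_k$ can be attacked.

**Step 3: the parameters of a ring state.** For a $j$-state $w$ with $j\in\mathbb Z_3$ define
$$f=1-w(v_j),\qquad g=1-w(A_{j+1})-r_{j+1},\qquad b=w(B_{j-1})+r_{j-1}.$$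
The number $f$ is the present shortage at $v_j$, and $g$ and $b$ predict the next one. By (a), attacking $s_{j+1}$ leads to a $(j+1)$-state with
$$f'\ge g,\tag{7}$$
and by (b), attacking $s_{j-1}$ leads to a $(j-1)$-state with
$$f'\le b.\tag{8}$$

**Step 4: static inequalities between $f,g,b$.** The sets
$$\{d_j,h_j\},\quad A_{j+1}=\{a_j,a_{j+2},d_{j+2},o_{j+1},h_{j+1}\},\quad B_{j-1}=\{a_{j+1},d_{j+1},c,o_0,o_1,o_2\}$$
lie in $H$. They are pairwise disjoint, except that the last two share exactly $o_{j+1}$. Domination of $h_j$, whose closed neighborhood is $\{h_j,v_j,d_j\}$, gives $w(d_j)+w(h_j)\ge1-w(v_j)=f$. First,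
$$f\le w(H)-w(A_{j+1})=1+\varepsilon-r-(1-g-r_{j+1})\le g+\varepsilon.\tag{9}$$
Next, adding all three sets counts only $o_{j+1}$ twice, and $w(o_{j+1})\le\varepsilon$ by (c) with $k=*$. So
$$f+(1-g-r_{j+1})+(b-r_{j-1})\le w(H)+w(o_{j+1})\le1+\varepsilon-r+\varepsilon .$$
Since $r_{j+1}+r_{j-1}\le r$, this gives
$$f+b\le g+2\varepsilon.\tag{10}$$

**Step 5: the Fibonacci rule.** Let the $j$-state $w$ be followed, after attack $s_{j+1}$, by the $(j+1)$-state $w'$ with parameters $(f',g',b')$. The index attached to $b'$ is $(j+1)-1=j$, so by (e) with $i=j$,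
$$b'=w'(B_j)+r'_j\ge1-w(v_j)=f .$$
So the old shortage is remembered in $b'$. Now (10) for $w'$ gives $g'\ge f'+b'-2\varepsilon$, hence
$$g'\ge f'+f-2\varepsilon.\tag{11}$$

**Step 6: unlimited ring play gives the slope $\varphi$.** We claim that every ring state satisfies
$$f+\varphi g\le2\varphi^2\varepsilon.\tag{12}$$
From the given $j$-state attack $s_{j+1},s_{j+2},s_{j+3},\dots$ in turn, with winning answers. Let $(f_n,g_n)$ be the parameters obtained, with $(f_0,g_0)=(f,g)$. By (7) and (11), $f_{n+1}\ge g_n$ and $g_{n+1}\ge f_{n+1}+f_n-2\varepsilon$. Put $x_n=f_n-2\varepsilon$, $y_n=g_n-2\varepsilon$ and $\Delta_n=x_n+\varphi y_n$. Then $x_{n+1}\ge y_n$ and $y_{n+1}\ge x_{n+1}+x_n$, so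
$$\Delta_{n+1}\ge x_{n+1}+\varphi(x_{n+1}+x_n)=(1+\varphi)x_{n+1}+\varphi x_n\ge\varphi^2y_n+\varphi x_n=\varphi\Delta_n .$$
If $\Delta_0>0$, then $\Delta_n\ge\varphi^n\Delta_0\to\infty$. But $f_n\le1$ and $g_n\le1$ by their definitions, so $\Delta_n$ is bounded above, a contradiction. So $\Delta_0\le0$, that is, $f+\varphi g\le2(1+\varphi)\varepsilon=2\varphi^2\varepsilon$.

**Step 7: bounds in terms of $f$ alone.** We remove $g$. By (9), $g\ge f-\varepsilon$. Inserting this into (12) gives $(1+\varphi)f\le(2\varphi^2+\varphi)\varepsilon$. Dividing by $\varphi^2$ gives $f\le(2+\varphi^{-1})\varepsilon=\varphi^2\varepsilon$. Also (12) gives $g\le2\varphi\varepsilon-\varphi^{-1}f$, so by (10)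
$$b\le g-f+2\varepsilon\le2(\varphi+1)\varepsilon-(1+\varphi^{-1})f=2\varphi^2\varepsilon-\varphi f .$$
So every ring state satisfies
$$f\le\varphi^2\varepsilon,\qquad b\le2\varphi^2\varepsilon-\varphi f.\tag{13}$$

**Step 8: the attack on $s_*$ brings in a constant term.** So far all inequalities are homogeneous. Let $w_0$ be an $m$-state with $m\in\mathbb Z_3$ and $f_0=1-w_0(v_m)$, and let $w_1$ be a $*$-state answering $s_*$. We claim that for some $k\in\{m+1,m+2\}$, attacking $s_k$ at $w_1$ yields a $k$-state $w_2$ with
$$F:=1-w_2(v_k)\ge1-2\varepsilon-\tfrac12f_0.\tag{14}$$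
The reason is that at $w_1$ most of the weight of $H$ still sits on $A_m$, so one of the other two sets $A_k$ is nearly empty, and then $v_k$ cannot be filled. In detail, let $r_\cdot,r$ refer to $w_1$. In $A_0,A_1,A_2$ together each $a_i$ occurs twice, each $d_i,o_i,h_i$ occurs once, and $c$ never. Apply (6), and (c) to the $*$-state $w_1$ for each of $k=0,1,2$:
$$\sum_{i\in\mathbb Z_3}w_1(A_i)\le w_1(H)+\sum_{i\in\mathbb Z_3}w_1(a_i)\le1+\varepsilon-r+3\varepsilon=1+4\varepsilon-r .$$
By (d), applied to $w_0\to w_1$ with $i=m$, we have $w_1(A_m)\ge1-f_0-r_m$. Subtracting,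
$$\sum_{k\in\mathbb Z_3,\,k\ne m}\big(w_1(A_k)+r_k\big)\le4\varepsilon+f_0-r+r_0+r_1+r_2\le4\varepsilon+f_0 .$$
So one of the two values of $k$ has $w_1(A_k)+r_k\le2\varepsilon+\frac12f_0$, and (a), applied to $w_1\to w_2$, gives $w_2(v_k)\le2\varepsilon+\frac12f_0$.

**Step 9: a cycle of attacks and its infimum.** Let $\beta=\inf f(w)$ over all ring states $w$. Ring states exist (attack $s_0$), and $f\ge1-t$ always, so $\beta$ is finite. Take any ring state $w_0$ and let $w_2$ be as in Step 8. By (14), and by (13) for $w_2$, we get $1-2\varepsilon-\frac12f_0\le F\le\varphi^2\varepsilon$. Hence $f_0\ge2(1-2\varepsilon-\varphi^2\varepsilon)$ for every ring state, and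
$$\beta\ge2(1-2\varepsilon-\varphi^2\varepsilon).\tag{15}$$
On the other hand the attacker can push $f$ down. Continue from the $k$-state $w_2$ by attacking $s_{k-1}$. By (8), the bound on $b$ in (13), and (14), the new ring state has
$$f_3\le2\varphi^2\varepsilon-\varphi F\le2\varphi^2\varepsilon-\varphi+2\varphi\varepsilon+\tfrac\varphi2f_0=2\varphi^3\varepsilon-\varphi+\tfrac\varphi2f_0,$$
where the last equality uses $2\varphi^2+2\varphi=2\varphi(\varphi+1)=2\varphi^3$. Since $\beta\le f_3$, taking the infimum over $w_0$ gives
$$\Big(1-\frac\varphi2\Big)\beta\le2\varphi^3\varepsilon-\varphi.\tag{16}$$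
Here $1-\frac\varphi2>0$, so we may insert (15). With $2+\varphi^2=3+\varphi$,
$$(2-\varphi)\big(1-(3+\varphi)\varepsilon\big)\le2\varphi^3\varepsilon-\varphi .$$
Collecting terms, and using $2\varphi^3=4\varphi+2$ and $(2-\varphi)(3+\varphi)=6-\varphi-\varphi^2=5-2\varphi$,
$$2\le\varepsilon\big[2\varphi^3+(2-\varphi)(3+\varphi)\big]=\varepsilon\big[(4\varphi+2)+(5-2\varphi)\big]=(2\varphi+7)\varepsilon .$$
This proves Proposition 3. $\square$

## 6. A two-parameter family of positions of weight $6+\frac2{2\varphi+7}$

**Proposition 4.** The defender wins on $G$ with weight $6+\varepsilon$, where $\varepsilon=\dfrac{2}{2\varphi+7}$.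

From now on $\varepsilon$ has this value, so $1=(\varphi+\frac72)\varepsilon$. Subtracting $\varphi^2\varepsilon=(\varphi+1)\varepsilon$, and noting $\varphi+\frac72>5$,
$$1-\varphi^2\varepsilon=\tfrac52\varepsilon,\qquad1>5\varepsilon.\tag{17}$$

The plan is to make the inequalities of Section 5 tight. The positions have no excess, the joker of Example 2 sits on the attacked vertex, and the rest is governed by a pair $(f,g)$ that is allowed to vary in a region suggested by (9) and (12).

**Step 1: a partition of the vertices by attack type.** The sets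
$$Y_j=\{s_j,s'_j,v_j,u_j,o_j,h_j\}\ (j\in\mathbb Z_3),\qquad Y_*=N[p]=\{p,s_*,s'_*,c\}\cup\{a_i,d_i:i\in\mathbb Z_3\}$$
partition $V(G)$. From the edge list, $Y_j\subseteq N[v_j]$ and $Y_j\setminus\{h_j\}\subseteq N[u_j]$.

**Step 2: the parameter region.** Let
$$R=\{(f,g):f\ge\varepsilon,\ g\ge\varepsilon,\ |f-g|\le\varepsilon,\ f+\varphi g\le2\varphi^2\varepsilon\}.$$
If $(f,g)\in R$, then $g\ge f-\varepsilon$ gives $f\le\varphi^2\varepsilon$ exactly as in Step 7 of Section 5. Also $f\ge g-\varepsilon$ gives $(1+\varphi)g\le(2\varphi^2+1)\varepsilon$, that is, $g\le(2+\varphi^{-2})\varepsilon$. So on $R$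
$$f\le\varphi^2\varepsilon,\qquad g<3\varepsilon.\tag{18}$$

**Step 3: the positions.** Weights not listed are $0$. The joker is a separate parcel of weight $1$ that is added to the other weight on its vertex.

* $Q_j(x;f,g)$ for $j\in\mathbb Z_3$, $x\in Y_j$, $(f,g)\in R$: joker on $x$; $v_j:1-f$ and $u_j:f$; $v_i:1$ for $i\ne j$; $p:1$; and on $Z$: $d_j:f$, $o_{j+1}:\varepsilon$, $a_j:1-\varepsilon-g$, $c:g-f+\varepsilon$.
* $Q_*(m;x)$ for $m\in\mathbb Z_3$, $x\in Y_*$: joker on $x$; $v_0,v_1,v_2:1$; $p:1$; and on $Z$: $a_0,a_1,a_2:\varepsilon$, $o_m:1-3\varepsilon$, $o_{m+1},o_{m-1}:\frac\varepsilon2$.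

In $Q_j$, the non-joker weights $1-f$ on $v_j$ and $f$ on $u_j$ are called the *bodies* of $v_j$ and $u_j$. When $x=s_j$, the letters agree with Section 5: all excesses vanish, $1-w(v_j)=f$, and $w(A_{j+1})=w(a_j)+w(o_{j+1})=1-g$.

All weights are nonnegative: $1-f\ge\frac52\varepsilon$ by (18) and (17), $1-\varepsilon-g>1-4\varepsilon>0$, $g-f+\varepsilon\ge0$ on $R$, and $1-3\varepsilon>0$. The non-joker weight on $Z$ is
$$f+\varepsilon+(1-\varepsilon-g)+(g-f+\varepsilon)=1+\varepsilon,\qquad3\varepsilon+(1-3\varepsilon)+\tfrac\varepsilon2+\tfrac\varepsilon2=1+\varepsilon$$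
in the two cases. The joker has weight $1$, the $v$'s and $u$'s carry $3$ without the joker, and $p$ carries $1$. So the total is $6+\varepsilon$.

All positions are f.d.-functions, for the following reasons.

* $v_i$ and $u_i$ together carry at least $1$, and both lie in the closed neighborhoods of $s_i,s'_i,v_i,u_i$.
* $p$ carries at least $1$, which dominates $p,s_*,s'_*$.
* The clique $Z$ carries at least $1$, which dominates all of $Z$.
* $h_i$ is dominated by $v_i$ alone if $v_i$ carries at least $1$. Otherwise $i=j$ in $Q_j$, and $w(v_j)+w(d_j)\ge(1-f)+f=1$.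

The defender starts at $Q_0(s_0;\varepsilon,\varepsilon)$. This is allowed, as $\varepsilon+\varphi\varepsilon=\varphi^2\varepsilon\le2\varphi^2\varepsilon$. It suffices to show that from every position and for every attacked vertex $x$, some position with joker on $x$ is reachable in one legal move. The old joker vertex is called $y$. Within $Z$ parcels move freely, since $Z$ is a clique. Parcels not mentioned stay. We use repeatedly that a set of sources, each adjacent or equal to every vertex of a set of targets, can be distributed over the targets in any way with the right totals.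

**Step 4 (T1): from $Q_j(y;f,g)$, attack $x\in Y_{j+1}$.** This is the Fibonacci step. Go to $Q_{j+1}(x;g,g')$ with $g'=\max(f+g-2\varepsilon,\varepsilon)$.

First, $(g,g')\in R$. Clearly $g,g'\ge\varepsilon$. If $g'=f+g-2\varepsilon$, then $g'-g=f-2\varepsilon\in[-\varepsilon,\varepsilon]$, because $\varepsilon\le f\le\varphi^2\varepsilon<3\varepsilon$, and
$$g+\varphi g'=(1+\varphi)g+\varphi f-2\varphi\varepsilon=\varphi(f+\varphi g)-2\varphi\varepsilon\le2(\varphi^3-\varphi)\varepsilon=2\varphi^2\varepsilon,$$
since $\varphi^3-\varphi=\varphi(\varphi^2-1)=\varphi^2$. If $g'=\varepsilon\ge f+g-2\varepsilon$, then $\varepsilon\le g\le3\varepsilon-f\le2\varepsilon$, so $|g-g'|\le\varepsilon$ and $g+\varphi\varepsilon\le(2+\varphi)\varepsilon\le(2+2\varphi)\varepsilon=2\varphi^2\varepsilon$.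

The target has $v_{j+1}:1-g$, $u_{j+1}:g$, $v_j:1$, and on $Z$: $d_{j+1}:g$, $o_{j+2}:\varepsilon$, $a_{j+1}:1-\varepsilon-g'$, $c:g'-g+\varepsilon$. The moves are these.

* The joker $y\in Y_j\subseteq N[v_j]$ goes to $v_j$ and becomes its unit. The unit on $v_{j+1}$ goes to $x\in Y_{j+1}\subseteq N[v_{j+1}]$ and becomes the joker.
* All of $a_j$ and $o_{j+1}$, total $(1-\varepsilon-g)+\varepsilon=1-g$, goes to $v_{j+1}$, which is adjacent to both.
* From $d_j$ and $c$, total $f+(g-f+\varepsilon)=g+\varepsilon$, an amount $g$ goes to $u_{j+1}$, which is adjacent to both. A leftover $\varepsilon$ remains in $Z$.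
* The new weights on $c$ and $o_{j+2}$ total $g'-g+2\varepsilon=\max(f,3\varepsilon-g)$. They receive the whole body $f$ of $u_j$, which is adjacent to both. The missing $\max(0,3\varepsilon-f-g)\le\varepsilon$ comes from the leftover.
* The body $1-f$ of $v_j$, which is adjacent to $a_{j+1}$ and $d_{j+1}$, and the rest of the leftover go to $a_{j+1},d_{j+1}$.

The amounts in the last item match: the bodies of $v_j,u_j$ and the leftover total $(1-f)+f+\varepsilon=1+\varepsilon$, which is also the new total on $Z$, and the demand of $c,o_{j+2}$ has been met exactly.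

**Step 5 (T2): from $Q_j(y;f,g)$, attack $x\in Y_{j-1}$.** Put $b=g-f+2\varepsilon\in[\varepsilon,3\varepsilon]$ and $f'=\max(\varepsilon,b-\varepsilon)\in[\varepsilon,2\varepsilon]$. Go to $Q_{j-1}(x;f',\varepsilon)$. Here $(f',\varepsilon)\in R$, since $|f'-\varepsilon|\le\varepsilon$ and $f'+\varphi\varepsilon\le(2+\varphi)\varepsilon\le2\varphi^2\varepsilon$.

The target has $v_{j-1}:1-f'$, $u_{j-1}:f'$, $v_j:1$, and on $Z$: $d_{j-1}:f'$, $o_j:\varepsilon$, $a_{j-1}:1-2\varepsilon$, $c:2\varepsilon-f'$. The moves are these.

* $y$ goes to $v_j$, and the unit on $v_{j-1}$ goes to $x$.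
* $a_j,d_j$ have total $1-\varepsilon-g+f=1+\varepsilon-b\ge1-f'$, because $f'\ge b-\varepsilon$. They send $1-f'$ to $v_{j-1}$, which is adjacent to $a_j=a_{(j-1)+1}$ and $d_j=d_{(j-1)+1}$.
* $c,o_{j+1}$ have total $g-f+2\varepsilon=b\ge f'$, because $b\ge\varepsilon$. They send $f'$ to $u_{j-1}$, which is adjacent to both.
* A leftover $(1+\varepsilon)-(1-f')-f'=\varepsilon$ remains in $Z$.
* The body $1-f$ of $v_j$ goes into $a_{j-1}$ and $o_j$. Both are adjacent to $v_j$, and together they need $1-\varepsilon\ge1-f$.
* The body $f$ of $u_j$, which is adjacent to all of $a_{j-1},d_{j-1},c,o_j$, and the leftover fill the rest. The totals match, since $(1-f)+f+\varepsilon=1+\varepsilon$.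

**Step 6 (T3): from $Q_m(y;f,g)$, attack $x\in Y_*$.** Go to $Q_*(m;x)$.

* $y$ goes to $v_m$, and the unit on $p$ goes to $x\in N[p]$.
* All of $a_m,d_m,c$ goes to $p$, which is adjacent to them. The total is $(1-\varepsilon-g)+f+(g-f+\varepsilon)=1$, the new unit of $p$.
* $o_{m+1}$ sends its $\varepsilon$ to $a_m$.
* The body $1-f$ of $v_m$ sends $\varepsilon$ to each of $a_{m-1},a_{m+1}$ and $1-f-2\varepsilon$ to $o_m$. All three are neighbors of $v_m$, and $1-f-2\varepsilon\ge1-\varphi^2\varepsilon-2\varepsilon=\frac12\varepsilon$ by (18) and (17).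
* The body $f\ge\varepsilon$ of $u_m$ sends $\frac\varepsilon2$ to each of $o_{m+1},o_{m-1}$ and $f-\varepsilon$ to $o_m$.

Then $o_m$ gets $(1-f-2\varepsilon)+(f-\varepsilon)=1-3\varepsilon$. The other weights are as required.

**Step 7 (T4): from $Q_*(m;y)$, attack $x\in Y_k$ with $k\in\mathbb Z_3$.** In all cases the joker goes from $y\in N[p]$ to $p$ and becomes its new unit, and the unit on $v_k$ goes to $x$. The old unit of $p$ is then free to move.

If $k=m$, go to $Q_m(x;\varepsilon,\varepsilon)$, which has $v_m:1-\varepsilon$, $u_m:\varepsilon$, $d_m:\varepsilon$, $o_{m+1}:\varepsilon$, $a_m:1-2\varepsilon$, $c:\varepsilon$.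

* $a_{m-1},a_{m+1},o_m$, total $2\varepsilon+(1-3\varepsilon)=1-\varepsilon$, go to their neighbor $v_m$.
* $o_{m+1},o_{m-1}$, total $\varepsilon$, go to $u_m$.
* $a_m$ sends its $\varepsilon$ to $o_{m+1}$.
* The old unit of $p$ goes to $d_m$ (amount $\varepsilon$), $c$ (amount $\varepsilon$) and $a_m$ (amount $1-2\varepsilon$).

If $k\ne m$, go to $Q_k(x;\varphi^2\varepsilon,\varphi\varepsilon)$. This pair is in $R$: $\varphi^2\varepsilon-\varphi\varepsilon=\varepsilon$ and $\varphi^2\varepsilon+\varphi\cdot\varphi\varepsilon=2\varphi^2\varepsilon$. The target has $v_k:1-\varphi^2\varepsilon$, $u_k:\varphi^2\varepsilon$, $d_k:\varphi^2\varepsilon$, $o_{k+1}:\varepsilon$, $a_k:1-\varepsilon-\varphi\varepsilon=1-\varphi^2\varepsilon$, and $c:\varphi\varepsilon-\varphi^2\varepsilon+\varepsilon=0$.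

* $a_{k-1},a_{k+1},o_k$, total $\varepsilon+\varepsilon+\frac\varepsilon2=\frac52\varepsilon=1-\varphi^2\varepsilon$ by (17), go to their neighbor $v_k$.
* The other two $o$'s, total $(1-3\varepsilon)+\frac\varepsilon2=1-\frac52\varepsilon=\varphi^2\varepsilon$, go to $u_k$.
* $a_k$ sends its $\varepsilon$ to $o_{k+1}$.
* The old unit of $p$ goes to $d_k$ (amount $\varphi^2\varepsilon$) and $a_k$ (amount $1-\varphi^2\varepsilon$).

Here the value of $\varepsilon$ is used exactly, through $\frac52\varepsilon=1-\varphi^2\varepsilon$, and the pair reached lies on the boundary line $f+\varphi g=2\varphi^2\varepsilon$ of $R$.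

**Step 8 (T5): from $Q_*(m;y)$, attack $x\in Y_*$.** As for the star in Example 2, the unit on $p$ goes to $x$ and the joker goes from $y$ to $p$. The result is $Q_*(m;x)$.

**Step 9 (T6): from $Q_j(y;f,g)$, attack $x\in Y_j$.** There are four cases. The vertex $h_j$ needs separate treatment because it is not adjacent to $u_j$.

If $x=y$, nothing moves.

If $x\ne y$ and $x,y\ne h_j$, then $x$ and $y$ both lie in $N[v_j]\cap N[u_j]$. The bodies of $v_j$ and $u_j$, total $1$, go to $x$, and $y$ sends $1-f$ to $v_j$ and $f$ to $u_j$. The result is $Q_j(x;f,g)$.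

If $x=h_j\ne y$, go to $Q_j(h_j;\varepsilon,g')$ with $g'=\max(\varepsilon,f-\varepsilon)$. By (18), $g'\le\varphi\varepsilon$. The pair is in $R$: $0\le g'-\varepsilon\le\varepsilon$ and $\varepsilon+\varphi g'\le(1+\varphi^2)\varepsilon\le2\varphi^2\varepsilon$. The target has $v_j:1-\varepsilon$, $u_j:\varepsilon$, $d_j:\varepsilon$, $o_{j+1}:\varepsilon$, $a_j:1-\varepsilon-g'$, $c:g'$.

* The body $1-f$ of $v_j$ and the weight $f$ of $d_j$ go to $h_j$, which is adjacent to both and so receives $1$.
* $y\in N[v_j]\cap N[u_j]$ sends $1-\varepsilon$ to $v_j$ and $\varepsilon$ to $u_j$.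
* The body $f$ of $u_j$ goes into $c,o_{j+1}$, whose new total is $g'+\varepsilon=\max(2\varepsilon,f)\ge f$.
* The remaining old weight on $Z$, which is $1+\varepsilon-f$, fills the rest of the new total $1+\varepsilon$ on $Z$.

If $y=h_j\ne x$, go to $Q_j(x;\varepsilon,\varepsilon)$, which has $v_j:1-\varepsilon$, $u_j:\varepsilon$, $d_j:\varepsilon$, $o_{j+1}:\varepsilon$, $a_j:1-2\varepsilon$, $c:\varepsilon$.

* The bodies of $v_j$ and $u_j$ go to $x\in N[v_j]\cap N[u_j]$.
* $h_j$ sends $1-\varepsilon$ to $v_j$ and $\varepsilon$ to $d_j$.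
* $o_{j+1}$ sends its $\varepsilon$ to $u_j$.
* The old weight on $a_j,d_j,c$, total $1$, is redistributed inside $Z$ to $o_{j+1}:\varepsilon$, $c:\varepsilon$, $a_j:1-2\varepsilon$.

From $Q_j$ the attacks in $Y_{j+1},Y_{j-1},Y_*,Y_j$ are covered by T1, T2, T3, T6. From $Q_*$ the attacks in $Y_0,Y_1,Y_2$ are covered by T4 and those in $Y_*$ by T5. So the defender wins with weight $6+\varepsilon$. $\square$

## 7. The irrational value, infinitely many positions, and larger orders

**Theorem 5.** For the connected graph $G$ on $28$ vertices of Section 4,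
$$\gamma_f^\infty(G)=6+\frac{2}{2\varphi+7}=6+\frac2{8+\sqrt5}=\frac{370-2\sqrt5}{59}\approx6.195,$$
which is irrational. So $\gamma_f^\infty$ is not always rational.

**Proof.** Propositions 3 and 4 give the two inequalities. Moreover $\frac2{8+\sqrt5}=\frac{2(8-\sqrt5)}{64-5}=\frac{16-2\sqrt5}{59}$ and $6=\frac{354}{59}$. The value is irrational because $\sqrt5$ is. $\square$

We now return to the opening section. On $G$, cutting the game off never gives the true value, and the easy case never applies.

**Corollary 6.** For the graph $G$, the $N$-round values of Proposition 2 satisfy $\gamma_N<\gamma_f^\infty(G)$ for every $N$.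

**Proof.** We have $\gamma_N\le\gamma_f^\infty(G)$. The left side is rational and the right side is not, so they differ. $\square$

**Corollary 7.** There is no nonempty finite set $\mathcal Q$ of weight functions on $V(G)$ of total weight $\gamma_f^\infty(G)$ such that for each $w\in\mathcal Q$ and each attack $v\in V(G)$ some $w'\in\mathcal Q$ is a legal answer.

**Proof.** By Proposition 1, such a set would make $\gamma_f^\infty(G)$ rational, contradicting Theorem 5. $\square$

The defender does win at this weight, by Proposition 4, and the family of positions used there is infinite, as Corollary 7 says it must be.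

For the last statement we need one operation. A *true twin* of a vertex $x$ is a vertex $x'\ne x$ with $N[x']=N[x]$. For example, any two vertices of $K_n$ are true twins.

**Theorem 8.** For every $n\ge28$ there is a connected $n$-vertex graph with $\gamma_f^\infty=\dfrac{370-2\sqrt5}{59}$.

**Proof.** It suffices to show that adding a true twin $x'$ of a vertex $x$ to a graph $K$, which gives $K'$, does not change $\gamma_f^\infty$. Connectedness is preserved, so we can start from $G$ and repeat.

**Step 1: projection of positions.** For $w'$ on $V(K')$ let $\pi w'$ be the function on $V(K)$ obtained by adding the weight of $x'$ to that of $x$. A closed neighborhood in $K'$ contains both of $x,x'$ or neither. So $w'$ is an f.d.-function of $K'$ if and only if $\pi w'$ is one of $K$.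

**Step 2: projection of moves.** We claim that $w'_1\to w'_2$ is legal in $K'$ if and only if $\pi w'_1\to\pi w'_2$ is legal in $K$. For "only if", merge the parcels of $x$ and $x'$. For "if", let $\mu$ be parcels of a move $\pi w'_1\to\pi w'_2$ in $K$. Write $x_1=x$ and $x_2=x'$. Choose $\lambda_1,\lambda_2\ge0$ with $\lambda_1+\lambda_2=1$ and $w'_1(x_\alpha)=\lambda_\alpha\,\pi w'_1(x)$, and choose $\rho_1,\rho_2\ge0$ with $\rho_1+\rho_2=1$ and $w'_2(x_\alpha)=\rho_\alpha\,\pi w'_2(x)$. For $u,z\ne x$ in $V(K)$ keep $\mu(u,z)$, and put
$$\mu'(x_\alpha,z)=\lambda_\alpha\mu(x,z),\qquad\mu'(u,x_\alpha)=\rho_\alpha\mu(u,x),\qquad\mu'(x_\alpha,x_{\alpha'})=\lambda_\alpha\rho_{\alpha'}\mu(x,x).$$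
All these parcels stay or run along edges of $K'$, since $x$ and $x'$ have the same closed neighborhood. The parcels that leave $x_\alpha$ total $\lambda_\alpha\pi w'_1(x)=w'_1(x_\alpha)$, those that arrive at $x_\alpha$ total $\rho_\alpha\pi w'_2(x)=w'_2(x_\alpha)$, and the totals at other vertices are unchanged. So $w'_1\to w'_2$ is legal.

**Step 3: transfer of strategies.** Given a winning strategy on $K$, the defender on $K'$ starts with any splitting of its initial function and treats an attack on $x$ or $x'$ as an attack on $x$. He then puts all the weight that the strategy on $K$ assigns to $x$, which is at least $1$, on the attacked twin. Other attacks are answered with any splitting. By Steps 1 and 2 this is a winning strategy of the same weight. Conversely, a winning strategy on $K'$ projects under $\pi$ to one on $K$: an attack on $x$ in $K$ is read as an attack on $x$ in $K'$, and $\pi w'(x)\ge w'(x)\ge1$ after the answer. So $\gamma_f^\infty(K')=\gamma_f^\infty(K)$. $\square$
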